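# Strong Bounded Factorization of Smooth Vectors on Connected Lie Groups

## 1. Exponential growth, smooth vectors, factorization

Throughout, $G$ is a connected real Lie group with identity $e$ and Lie algebra $\mathfrak g$, $dg$ is a left Haar measure, and vector spaces are complex. An element $X\in\mathfrak g$ acts on functions as a left-invariant vector field, $Xf(g)=\frac{d}{ds}f(g\exp sX)|_{s=0}$. In this way $U(\mathfrak g)$ becomes the algebra of left-invariant differential operators on $G$.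

**Definition (length).** Fix a left-invariant Riemannian metric on $G$ with distance $\mathrm{dist}$, and put $d(g)=\mathrm{dist}(e,g)$.

By left invariance, $\mathrm{dist}(e,gh)\le \mathrm{dist}(e,g)+\mathrm{dist}(g,gh)$, so $d(gh)\le d(g)+d(h)$. Similarly $d(g^{-1})=d(g)$. A left-invariant metric is complete, so closed balls are compact. *Example:* $d(x)=|x|$ on $G=\mathbb R$; on a compact group $d$ is bounded.

**Definition (the algebra $\mathcal K(G)$).** $\mathcal K(G)$ is the space of all $\chi\in C^\infty(G)$ with $\sup_g e^{n\,d(g)}|D\chi(g)|<\infty$ for every $n\in\mathbb N$ and every $D\in U(\mathfrak g)$.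

*Example:* $e^{-x^2}\in\mathcal K(\mathbb R)$, since its derivatives are polynomials times $e^{-x^2}$. The function $1/\cosh x$ is not in $\mathcal K(\mathbb R)$, because $e^{2|x|}/\cosh x$ is unbounded. If $G$ is compact, $\mathcal K(G)=C^\infty(G)$.

**Definition (exponential type).** A continuous representation $\pi$ of $G$ on a Fréchet space $E$ is of exponential type if for every continuous seminorm $p$ on $E$ there are a continuous seminorm $q$ and $c>0$ with $p(\pi(g)v)\le e^{c\,d(g)}q(v)$ for all $g\in G$, $v\in E$.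

The constant $c$ may depend on $p$. Three examples with $G=\mathbb R$ will accompany us.

1. $E=C_0(\mathbb R)$ (continuous functions of $\xi$ vanishing at infinity), $\pi(x)u(\xi)=e^{i\xi x}u(\xi)$. Each $\pi(x)$ is isometric.
2. $E=\mathcal O(\mathbb C)$ (entire functions, locally uniform convergence), $\pi(x)f(z)=e^{izx}f(z)$. With $p_n(f)=\sup_{|z|\le n}|f|$ we get $p_n(\pi(x)f)\le e^{n|x|}p_n(f)$. Since $p_n(\pi(x)1)=e^{n|x|}$, no single exponential rate serves all seminorms.
3. *Non-example:* translations $\pi(x)f(s)=f(s+x)$ on $C(\mathbb R)$ with locally uniform convergence. Take $p(f)=\sup_{|s|\le1}|f(s)|$. Any continuous seminorm $q$ only sees a compact set. If $f$ is a bump near a point $x$ far from this set, then $q(f)=0$ and $p(\pi(x)f)\ne0$.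

**Definition (smooth vectors).** $E^\infty$ is the space of $v\in E$ whose orbit map $g\mapsto\pi(g)v$ is smooth into $E$. It carries the Fréchet topology given by the seminorms $v\mapsto p(d\pi(u)v)$, with $p$ a continuous seminorm on $E$ and $u\in U(\mathfrak g)$.

*Example:* in $C_0(\mathbb R)$ above, the derivative of the orbit map at $0$ must be the pointwise limit $i\xi u$. Repeating this, a smooth vector satisfies $\xi^ju\in C_0(\mathbb R)$ for all $j$. Conversely, if all $\xi^ju\in C_0(\mathbb R)$, Taylor's formula with uniform remainder shows that $x\mapsto e^{i\xi x}u$ is smooth. So $E^\infty=\{u:\xi^ju\in C_0(\mathbb R)\ \forall j\}$, with seminorms $\sup|\xi^ju|$. In $\mathcal O(\mathbb C)$ every vector is smooth.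

**Definition (smoothing operators).** For $\chi\in\mathcal K(G)$ and $v\in E^\infty$ put $\Pi(\chi)v=\int_G\chi(g)\pi(g)v\,dg$. For $\pi$ of exponential type the integral converges and lies in $E^\infty$.

*Example:* in examples 1 and 2, $\Pi(\chi)$ is multiplication by $\hat\chi(z)=\int\chi(x)e^{izx}dx$, which is an entire function when $\chi\in\mathcal K(\mathbb R)$.

**Definition (strong bounded factorization).** $E^\infty$ has the strong bounded factorization property with respect to $\mathcal K(G)$ if for every bounded $B\subset E^\infty$ there are $\chi\in\mathcal K(G)$ and a bounded $B'\subset E^\infty$ with $B=\Pi(\chi)(B')$. (Bounded means that every continuous seminorm is bounded on the set.)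

*Example:* for $E=C_0(\mathbb R)$, a set $B$ is bounded in $E^\infty$ exactly when the envelope $w(\xi)=\sup_{u\in B}|u(\xi)|$ satisfies $\sup|\xi|^jw(\xi)<\infty$ for all $j$. Factoring $B$ means dividing all of $B$ by one function $\hat\chi$ and staying rapidly decreasing, uniformly on $B$.

With $B=\{v\}$ the property gives $E^\infty=\Pi(\mathcal K(G))E^\infty$. It holds when $G$ is an exponential solvable Lie group, and when $\mathfrak g$ admits a basis of toroidal elements, for instance when $G$ is compact. The paper of Santiago Chaves, Andreas Debrouwere, Alberto Hernández Alvarado, Jasson Vindas and Rafael Zamora, "Strong factorization theorem for smooth vectors of exponential solvable Lie group representations" (arXiv:2604.20998, 2026), is the source of the following conjecture: *the property holds for every representation of exponential type of every connected Lie group on a Fréchet space.* Is it true? Yes, and in a sharper form.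

**Theorem 1.** Let $G$ be a connected Lie group, $\pi$ a representation of exponential type on a Fréchet space $E$, $B\subset E^\infty$ bounded, and $R>0$. There are $\chi\in C^\infty(G)$ with
$$\sup_{g}e^{R\,d(g)\log(1+d(g))}|D\chi(g)|<\infty\qquad\text{for all }D\in U(\mathfrak g),\tag{1.1}$$
so in particular $\chi\in\mathcal K(G)$, and a bounded set $B'\subset E^\infty$ with $B=\Pi(\chi)(B')$. Moreover:

* $\Pi(\chi)$ is injective on $E^\infty$.
* $\Pi(\chi):B'\to B$ is a homeomorphism for the topologies induced by $E^\infty$. So if $B$ is compact (or a null sequence together with $0$), then so is $B'$.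
* One $\chi$ can be chosen simultaneously for countably many pairs $(\pi_i,B_i)$.

Hence $E^\infty$ always has the strong bounded factorization property with respect to $\mathcal K(G)$.

**Theorem 2.** Suppose $G$ admits a continuous surjective homomorphism onto $\mathbb R$ (e.g. $G=\mathbb R$). There are a Fréchet representation $E$ of exponential type and a single vector $v\in E^\infty$ such that $v\notin\Pi(\chi)E$ for every continuous $\chi$ satisfying $\sup_ge^{R\,d(g)\log(1+d(g))}|\chi(g)|<\infty$ for **all** $R>0$.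

So for such $G$ any fixed $R$ is possible in (1.1), but not all $R$ at once.

## 2. Multiplication representations of the circle and of the line

**The circle.** Let $G=\mathbb R/2\pi\mathbb Z$ act on $E=c_0(\mathbb Z)$ by $(\pi(\theta)u)_k=e^{ik\theta}u_k$. Then $E^\infty$ is the space of rapidly decreasing sequences, and $\Pi(\chi)$ multiplies by $\hat\chi(k)=\int\chi(\theta) e^{ik\theta}d\theta$. Given $B$ bounded, let $w_k=\sup_{u\in B}|u_k|+e^{-|k|}$, which is positive and rapidly decreasing. Choose $\chi$ with $\hat\chi(k)=\sqrt{w_k}$. This sequence is rapidly decreasing, so $\chi$ is smooth. For $u\in B$ we have $|u_k/\hat\chi(k)|\le\sqrt{w_k}$, so $B'=\{u/\hat\chi:u\in B\}$ is bounded, and $B=\Pi(\chi)(B')$. A square root suffices because $\hat\chi$ may be any rapidly decreasing sequence.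

**The line.** On $\mathbb R$ the multiplier $\hat\chi$ must be an entire function, rapidly decreasing on horizontal lines. Let $G=\mathbb R$ act on $\mathcal O(\mathbb C)\times C_0(\mathbb R)$, combining examples 1 and 2, and take $v=(1,u_0)$ with $u_0(\xi)=e^{-\log^2(2+|\xi|)}$. Then $\Pi(\chi)(f,u)=v$ means
$$\hat\chi(z)f(z)=1\ \ (z\in\mathbb C),\qquad \hat\chi(\xi)u(\xi)=u_0(\xi)\ \ (\xi\in\mathbb R).$$
The first equation forces $\hat\chi$ to be *zero-free*. The second forces $\hat\chi$ to decay on $\mathbb R$ *no faster than* $u_0$, up to a constant.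

* The Gaussian $\hat\chi(z)=e^{-z^2}$ is zero-free, but $u=e^{\xi^2}u_0$ is unbounded: it decays too fast.
* The natural slow candidate is $P(z)=\prod_j(1+z^2/a_j^2)^{-1}$ with $a_j\to\infty$ very fast, say $a_1\ge1$ and $a_{j+1}\ge2a_j$. On $\mathbb R$ it decreases faster than every power, and $1/P(\xi)=\sum_n\xi^{2n}\sum_{|J|=n}\prod_{j\in J}a_j^{-2}$ grows as slowly as we like if the $a_j$ grow fast. This handles $C_0(\mathbb R)$.

Here is the exact point where the product fails. Each factor is the Fourier transform of the density $\frac{a_j}2e^{-a_j|t|}$, so $P=\hat\varphi$ with $\varphi\ge0$ and $\int e^{yt}\varphi(t)\,dt=\prod_j(1-y^2/a_j^2)^{-1}$ for $|y|<a_1$. This tends to $\infty$ as $y\uparrow a_1$. So $\int e^{a_1|t|}\varphi\,dt=\infty$, $\varphi\notin\mathcal K(\mathbb R)$, and on $\mathcal O(\mathbb C)$ the integral defining $\Pi(\varphi)1$ diverges in the seminorm $p_n$ for $n\ge a_1$. The pole of the factor $(1+z^2/a_1^2)^{-1}$ at $ia_1$ causes this, and every seminorm with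 exponential rate beyond $a_1$ notices it.

So we want to replace $1+z^2$ by an *entire function $W$ without zeros*, so that $1/W$ is entire, which still behaves like $z^2$ in every horizontal strip. Zero-free means $W=e^{2h}$ with $h$ entire, and we need $h\approx\log z$ near $\pm\infty$. The derivative $1/z$ of the logarithm has a pole at $0$, but $h'(z)=\frac{1-\cos z}z$ is entire, and the correction $-\frac{\cos z}{z}$ oscillates, so its integral converges at infinity.

## 3. The zero-free substitute $e^{2\mathrm{Cin}}$ for $1+z^2$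

Let
$$\mathrm{Cin}(z)=\int_0^1\frac{1-\cos zx}{x}\,dx,\qquad W=e^{2\,\mathrm{Cin}} .$$
Then $\mathrm{Cin}'(z)=\int_0^1\sin(zx)\,dx=\frac{1-\cos z}z$, and $W$ is even, entire, zero-free, with $W(0)=1$.

**Definition (the algebra $M_e$).** $M_e$ is the space of even complex measures $\nu$ on $\mathbb R$ with $\int e^{c|t|}d|\nu|<\infty$ for all $c$. For $\nu\in M_e$ let $\hat\nu(z)=\int e^{-izt}d\nu(t)=\int\cos(zt)\,d\nu(t)$, an entire function.

Since $e^{c|s+t|}\le e^{c|s|}e^{c|t|}$, $M_e$ is a convolution algebra, it is commutative, and $\widehat{\nu*\nu'}=\hat\nu\hat\nu'$. *Example:* $\delta_0$ and $e^{-t^2}dt$ lie in $M_e$; $e^{-|t|}dt$ does not.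

**Lemma 1.** There is $\kappa\in M_e$ with $W(z)=1+z^2\hat\kappa(z)$.

*Proof.* The purpose is to make "$W\approx z^2$ in strips" precise. On $\mathrm{Re}\,z>0$ put
$$\Gamma(z)=-\frac{\sin z}z+\int_0^\infty\frac{\sin(z+s)}{(z+s)^2}\,ds .$$
The integral converges locally uniformly because $|\sin w|\le\cosh(\mathrm{Im}\,w)$, and its derivative is $-\sin z/z^2$. Hence $\Gamma'(z)=-\frac{\cos z}z+\frac{\sin z}{z^2}-\frac{\sin z}{z^2}=-\frac{\cos z}z=(\mathrm{Cin}-\mathrm{Log})'(z)$. So $\mathrm{Cin}(z)=\mathrm{Log}\,z+\gamma+\Gamma(z)$ with a constant $\gamma$, real because all functions are real on $(0,\infty)$.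

Let $|\mathrm{Im}\,z|\le c$ and $\mathrm{Re}\,z\ge1$. Since $|z+s|\ge\mathrm{Re}\,z+s$, we get $|\Gamma(z)|\le\cosh c\,\bigl(\frac1{|z|}+\frac1{\mathrm{Re}\,z}\bigr)$. Also $|z|\le(1+c)\mathrm{Re}\,z$, so $|\Gamma(z)|\le K_c/|z|$. Thus $W(z)=e^{2\gamma}z^2e^{2\Gamma(z)}$ there.

The function $k(z)=(W(z)-1)/z^2$ is entire and even, since $W$ is even with $W(0)=1$. In the region above, $k(z)-e^{2\gamma}=e^{2\gamma}(e^{2\Gamma(z)}-1)-z^{-2}=O_c(1/|z|)$. By evenness the same holds for $|\mathrm{Im}\,z|\le c$, $\mathrm{Re}\,z\le-1$, and $k$ is bounded on the compact remaining part of the strip. Therefore $\sup_{|y|\le c}\int|k(x+iy)-e^{2\gamma}|^2dx<\infty$ for every $c$. By the Paley–Wiener theorem for strips (Katznelson, *An Introduction to Harmonic Analysis*, VI.7.1), $k-e^{2\gamma}=\hat f$ with $e^{c|t|}f\in L^2$ for all $c$. By Cauchy–Schwarz, $e^{c|t|}f\in L^1$ for all $c$; and $f$ is even because $k$ is. Take $\kappa=e^{2\gamma}\delta_0+f\,dt$. $\square$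

**Lemma 2.** Let $a_1\ge1$, $a_{j+1}\ge2a_j$, and $Q_N(z)=\prod_{j>N}W(z/a_j)^{-1}$ for $N\ge0$. Then $Q_N$ is entire and zero-free, $Q_N\to1$ locally uniformly on $\mathbb C$ as $N\to\infty$, and $Q_N=\hat\varphi_N$ with $\varphi_N\in C^\infty(\mathbb R)$ even, $\varphi_N\ge0$, $\int\varphi_N=1$, $\varphi_N\,dt\in M_e$. For $\varphi=\varphi_0$, all $m$ and all $t$,
$$|\varphi^{(m)}(t)|\le C_m\bigl(1+a_1\log(1+|t|)\bigr)^me^{\frac83(1+|t|)}e^{-a_1|t|\log(1+|t|)} .\tag{3.1}$$

*Proof.*

**Convergence of the product.** We have $|1-\cos w|\le\cosh|w|-1\le|w|^2e^{|w|}$, so $|\mathrm{Cin}(z)|\le\int_0^1|z|^2x\,e^{|z|}dx\le|z|^2e^{|z|}$. Since $\sum a_j^{-2}<\infty$, the sums $\sum_{j>N}\mathrm{Cin}(z/a_j)$ converge locally uniformly and tend to $0$ as $N\to\infty$.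

**Reduction to the two axes.** For real $x,y$ write $1-\cos\cdot\cosh=(1-\cos)-\cos\cdot(\cosh-1)$. Then
$$\mathrm{Re}\,\mathrm{Cin}(x+iy)=\int_0^1\frac{1-\cos(xs)\cosh(ys)}s\,ds\ge\mathrm{Cin}(x)-\int_0^1\frac{\cosh(ys)-1}s\,ds=\mathrm{Cin}(x)+\mathrm{Cin}(iy).$$
Hence
$$|Q_N(x+iy)|\le Q_N(x)\,Q_N(iy).\tag{3.2}$$

**Real axis.** For $x\ge1$, $\mathrm{Cin}(x)=\int_0^x\frac{1-\cos s}sds=\log x+\int_0^1\frac{1-\cos s}sds-\int_1^x\frac{\cos s}sds\ge\log x-C$. Also $\mathrm{Cin}\ge0$ on $\mathbb R$. So $0<W(x)^{-1}\le\min(1,C(1+x^2)^{-1})$. Applying this to as many factors as we wish and bounding the others by $1$, we get $Q_N(x)=O((1+|x|)^{-m})$ for all $m$.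

**Imaginary axis.** From power series, $-\mathrm{Cin}(iy)=\sum_{k\ge1}\frac{y^{2k}}{2k\,(2k)!}\le\cosh y-1$. Comparing coefficients and using $a_1/a_j\le1$, $\cosh(y/a_j)-1\le(a_1/a_j)^2(\cosh(y/a_1)-1)$. Since $\sum_j(a_1/a_j)^2\le\sum_{j\ge 1}4^{-(j-1)}=\frac43$,
$$Q_0(iy)\le\exp\bigl(\tfrac83(\cosh(y/a_1)-1)\bigr)\le\exp\bigl(\tfrac83e^{|y|/a_1}\bigr).$$

**Decay of $\varphi_N$.** Let $\varphi_N(t)=\frac1{2\pi}\int Q_N(x)e^{ixt}dx$. It is smooth, because $Q_N$ is rapidly decreasing, and even. By (3.2), $Q_N$ decreases rapidly in $x$, uniformly in bounded strips, so we may shift the contour to $\mathrm{Im}=y\,\mathrm{sgn}\,t$ with $y\ge0$. With $|x+iy|\le(1+|x|)(1+y)$ this gives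
$$|\varphi_N^{(m)}(t)|\le C_{m,N}(1+y)^me^{-y|t|}Q_N(iy).$$
Taking $y=c+1$ for arbitrary $c$ shows $\varphi_N\,dt\in M_e$. By Fourier inversion $\hat\varphi_N=Q_N$ on $\mathbb R$, hence on $\mathbb C$. For $N=0$ and $y=a_1\log(1+|t|)$ we have $e^{y/a_1}=1+|t|$, and this is (3.1).

**Positivity.** On $\mathbb R$, $Q_N(x)=\exp\bigl(-2\sum_{j>N}\int_0^1(1-\cos(xs/a_j))\frac{ds}s\bigr)$. Truncating to $s>\varepsilon$ and finitely many $j$ gives $\exp\int(\cos(xu)-1)\,d\mu(u)$ with a finite positive measure $\mu$, the characteristic function of a symmetric compound Poisson law. So $Q_N$ is a pointwise limit of characteristic functions and is continuous. By Lévy's theorem it is the characteristic function of a probability measure, which by uniqueness is $\varphi_N\,dt$. $\square$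

**Choosing the sequence.** Given numbers $M_n\ge1$ ($n\ge1$) and $R>0$, put
$$a_1=\max(R+1,M_1),\qquad a_n=\max(2a_{n-1},\,n^nM_n)\quad(n\ge2).$$
Since all $a_i\ge1$, we have $a_1\cdots a_n\ge n^nM_n$. For $J=\{j_1<\dots<j_n\}\subset\mathbb N$ we have $j_i\ge i$, so
$$\sum_{|J|=n}\prod_{j\in J}a_j^{-2}\le\prod_{i=1}^n\sum_{j\ge i}a_j^{-2}\le\prod_{i=1}^n\tfrac43a_i^{-2}\le\frac{(4/3)^n}{(n^nM_n)^2}\le\frac{2^n}{n^nM_n}\qquad(n\ge1).\tag{3.3}$$

**The line, completed for $C_0(\mathbb R)$.** Let $B\subset E^\infty$ be bounded and nonempty in example 1. Put $p_k(u)=\max_{j\le k}\sup|\xi^ju|$ and $M_n=1+\max_{k\le n}\sup_{u\in B}p_k(\xi^{2n}u)$. Build $a_j$ as above and take $\chi=\varphi$, so that $\hat\chi=Q_0$. By Lemma 1, with $L=|\kappa|(\mathbb R)$ and (3.3), on $\mathbb R$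
$$\frac1{Q_0(\xi)}=\prod_jW(\xi/a_j)\le\prod_j\bigl(1+a_j^{-2}L\xi^2\bigr)\le1+\sum_{n\ge1}\frac{(2L)^n}{n^nM_n}\xi^{2n}.$$
So $p_k(u/Q_0)\le p_k(u)+\sum_{n\ge1}\frac{(2L)^n}{n^nM_n}p_k(\xi^{2n}u)$. For $n\ge k$ the factor $p_k(\xi^{2n}u)$ is at most $M_n$, so the sum is bounded uniformly on $B$. Hence $B'=\{u/Q_0:u\in B\}$ is bounded, $\Pi(\varphi)(B')=B$, and $\varphi$ has the decay (3.1).

For general $G$ and $E$ we need substitutes for multiplication by $\xi^2$ and by $\cos(t\xi)$, and we need to know that averages of the latter against $\varphi$ are again of the form $\Pi(\chi)$. The substitute for $\xi^2$ is $A=-d\pi(\Delta)$ with $\Delta$ a sum of squares. There is no spectral theory for $A$ on a Fréchet space. However, $\cos(t\sqrt{-\Delta})$ is the solution operator of the wave equation on $G$, and finite propagation speed turns decay of $\varphi$ in $t$ into decay of $\chi$ in $d(g)$.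

## 4. Volume, cutoffs, and elliptic estimates on $G$

From now on $F=E^\infty$ and $\mathbb B(r)=\{g:d(g)<r\}$. If $\dim G=0$, then $G=\{e\}$ and $\Pi(\chi)$ is multiplication by a constant, so Theorem 1 is trivial; assume $\dim G\ge1$. Let $X_1,X_2,\dots$ be an orthonormal basis of $\mathfrak g$, $\Delta=\sum X_i^2$, and let $X^\alpha$ be the ordered monomials. The letter $C$ denotes constants that may change from line to line.

**Lemma 3 (volume).** $\mathrm{vol}(\mathbb B(n+1))\le C^{n+1}$ for left and for right Haar measure. Hence $\int e^{-c_1d(g)}dg<\infty$ for some $c_1>0$.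

*Proof.* Since $\overline{\mathbb B(2)}$ is compact, $\mathbb B(1)\mathbb B(1)\subset\mathbb B(2)\subset S\,\mathbb B(1)$ with $S$ finite. By induction $\mathbb B(1)^{n+1}=\mathbb B(1)^n\mathbb B(1)\subset S^{n-1}\mathbb B(1)\mathbb B(1)\subset S^n\mathbb B(1)$. If $d(g)<n+1$, cut a curve from $e$ to $g$ of length $<n+1$ into $n+1$ pieces of length $<1$; by left invariance $g\in\mathbb B(1)^{n+1}$. So $\mathrm{vol}(\mathbb B(n+1))\le|S|^n\,\mathrm{vol}(\mathbb B(1))$. Inversion carries left to right Haar measure and $\mathbb B(r)^{-1}=\mathbb B(r)$, so the bound holds for right Haar measure. Finally $\int e^{-c_1d}dg\le\sum_ne^{-c_1n}\mathrm{vol}(\mathbb B(n+1))<\infty$ for $c_1$ large. $\square$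

**Lemma 4 (cutoffs).** For $r>0$ there is $\rho_r\in C_c^\infty(G)$, $0\le\rho_r\le1$, with $\rho_r=1$ on $\mathbb B(r)$, $\rho_r=0$ off $\mathbb B(r+2)$, and $|X^\alpha\rho_r|\le C_\alpha$ with $C_\alpha$ independent of $r$.

*Proof.* Let $0\le\phi_0\in C_c^\infty(\mathbb B(1))$ with $\int\phi_0\,dg=1$, and
$$\rho_r(g)=\int\phi_0(k)1_{\mathbb B(r+1)}(gk)\,dk=\int\phi_0(g^{-1}k)1_{\mathbb B(r+1)}(k)\,dk .$$
For $d(k)<1$ we have $d(g)-1<d(gk)<d(g)+1$; the first formula gives the values $1$ and $0$. In the second formula, left-invariant derivatives in $g$ become right-invariant derivatives of $\phi_0$ evaluated at $g^{-1}k$. Hence $|X^\alpha\rho_r|$ is at most the $L^1(dk)$-norm of a fixed derivative of $\phi_0$, by left invariance of $dk$. $\square$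

**Lemma 5 ($F$ is of exponential type).** $\pi$ acts on $F$ with smooth orbit maps into $F$. Each $d\pi(u):F\to F$, $u\in U(\mathfrak g)$, is continuous. For each continuous seminorm $p$ on $F$ there are $C$ and a continuous seminorm $q$ on $F$ with
$$p(\pi(g)v)\le e^{C(1+d(g))}q(v)\qquad(g\in G,\ v\in F).\tag{4.1}$$
For $v\in F$, $\ell\in F'$ the function $f_{v,\ell}(g)=\ell(\pi(g)v)$ is smooth, and $Df_{v,\ell}=f_{d\pi(D)v,\ell}$ for $D\in U(\mathfrak g)$.

*Proof.* If $v\in F$ then $h\mapsto\pi(h)\pi(g)v=\pi(hg)v$ is smooth, so $\pi(g)v\in F$. Continuity of $d\pi(u)$ is immediate from $p(d\pi(u')d\pi(u)v)=p(d\pi(u'u)v)$.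

Let $u\in U(\mathfrak g)_{\le m}$ (elements of order at most $m$), a finite-dimensional $\mathrm{Ad}$-stable space with basis $u_1,\dots,u_k$. Differentiating $\pi(\exp sX)\pi(g)=\pi(g)\pi(\exp s\,\mathrm{Ad}(g^{-1})X)$ gives
$$d\pi(u)\pi(g)v=\pi(g)d\pi(\mathrm{Ad}(g^{-1})u)v=\sum_ic_i(g)\,\pi(g)d\pi(u_i)v ,$$
with $c_i$ smooth. To bound $c_i$, take a unit-speed curve $\gamma$ from $e$ to $g^{-1}$ of length at most $d(g)+1$ and write $\gamma'(s)=\gamma(s)X(s)$ with $|X(s)|=1$. Then $\frac d{ds}\mathrm{Ad}(\gamma(s))=\mathrm{Ad}(\gamma(s))\,\mathrm{ad}(X(s))$ on $U(\mathfrak g)_{\le m}$, and Gronwall gives $\|\mathrm{Ad}(g^{-1})\|\le e^{C(1+d(g))}$. So $|c_i(g)|\le Ce^{Cd(g)}$. Together with the exponential type of $\pi$ on $E$, this bounds $p(d\pi(u)\pi(g)v)$ by $e^{C(1+d(g))}$ times a continuous seminorm of $v\in F$, which is (4.1).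

The map $v\mapsto(d\pi(u)v)_u$ embeds $F$ as a closed subspace of a product of copies of $E$ (closed because $F$ is complete). The components of $g\mapsto\pi(g)v$ are the smooth maps $\sum c_i(g)\pi(g)d\pi(u_i)v$. So the orbit map is smooth into the product, with difference quotients in the closed subspace, hence smooth into $F$. Therefore $f_{v,\ell}$ is smooth and $Xf_{v,\ell}(g)=\frac d{ds}\ell(\pi(g)\pi(\exp sX)v)|_{s=0}=\ell(\pi(g)d\pi(X)v)$; iterate. $\square$

**Lemma 6 (local elliptic estimates).** Let $U\subset\mathbb B(1)$ be a coordinate neighborhood of $e$, relatively compact in a larger chart. There is a neighborhood $U'\subset U$ of $e$ with the following properties.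

(i) Fix an integer $m_0>\frac14\dim G$. Then $|\psi(e)|\le C(\|\psi\|_{L^2(U)}+\|\Delta^{m_0}\psi\|_{L^2(U)})$ for $\psi\in C^\infty(G)$.

(ii) For $N\in\mathbb N$ and $D\in U(\mathfrak g)$ there are $m$ and $C$ such that: if a distribution $\theta$ on $U$ satisfies $|\theta(f)|,\ |\theta(\Delta^mf)|\le a\max_{|\alpha|\le N}\|X^\alpha f\|_\infty$ for all $f\in C_c^\infty(U)$, then on $U'$ one has $\theta=\psi\,dg$ with $\psi\in C^{\mathrm{ord}D}(U')$ and $|D\psi(e)|\le Ca$.

*Proof.* Use $dg$ to identify functions with distributions on $U$. Let $P$ be an elliptic differential operator of order $2m$ on $U$. It has a properly supported parametrix (Hörmander, *The Analysis of Linear Partial Differential Operators III*, Thm 18.1.24): $Q$ of order $-2m$ with $QP=I+K$, $K$ smoothing and properly supported. Fix $\zeta\in C_c^\infty(U)$ with $\zeta=1$ on a neighborhood $U'$ of $e$. By proper support there is $\zeta_1\in C_c^\infty(U)$ with $\zeta\theta=\zeta Q(\zeta_1P\theta)-\zeta K(\zeta_1\theta)$,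 so for every $s$
$$\|\zeta\theta\|_{H^{2m-s}}\le C\bigl(\|\zeta_1P\theta\|_{H^{-s}}+\|\zeta_1\theta\|_{H^{-s}}\bigr).\tag{4.2}$$

(i) Take $P=\Delta^{m_0}$, $s=0$, $\theta=\psi$, and use the Sobolev embedding $H^{2m_0}\subset C^0$, valid as $2m_0>\frac12\dim G$.

(ii) Take $P=(\Delta^t)^m$, where $\Delta^t$ is the transpose with respect to $dg$; $P$ is elliptic of order $2m$ and $(P\theta)(f)=\theta(\Delta^mf)$. Let $s=N+\lfloor\frac12\dim G\rfloor+1$. By hypothesis and Sobolev embedding, $|(\zeta_1\theta)(f)|=|\theta(\zeta_1f)|\le Ca\|f\|_{H^s}$ and $|(\zeta_1P\theta)(f)|=|\theta(\Delta^m(\zeta_1f))|\le Ca\|f\|_{H^s}$. So both norms on the right of (4.2) are at most $Ca$. Choose $m$ with $2m-s>\frac12\dim G+\mathrm{ord}\,D$ and apply Sobolev embedding to $\zeta\theta$. $\square$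

## 5. Wave operators on $G$ and on $E^\infty$

**The Cauchy problem.** Since $G$ is complete, the Lorentzian manifold $\mathbb R\times G$ with metric $-dt^2+(\text{left-invariant metric})$ is globally hyperbolic with Cauchy hypersurface $\{0\}\times G$ (Bär–Ginoux–Pfäffle, *Wave Equations on Lorentzian Manifolds and Quantization*, Lemma A.5.14), and $\partial_t^2-\Delta$ is normally hyperbolic. By Theorem 3.2.11 there, for each $f\in C_c^\infty(G)$ there is a unique smooth solution of
$$\partial_t^2u=\Delta u,\qquad u(0)=f,\qquad\partial_tu(0)=0,$$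
and $\mathrm{supp}\,u(t)\subset\{x:\mathrm{dist}(x,\mathrm{supp}f)\le|t|\}$. Put $\mathcal C_tf=u(t,\cdot)$. *Example:* on $\mathbb R$, $\mathcal C_tf(x)=\frac12(f(x+t)+f(x-t))$.

If $f$ vanishes near $\{x:\mathrm{dist}(x,g)\le|t|\}$ then $\mathcal C_tf(g)=0$. So for $f\in C^\infty(G)$ we may define $\mathcal C_tf(g)=\mathcal C_t(\rho f)(g)$ with any $\rho\in C_c^\infty(G)$ equal to $1$ near that ball; the result does not depend on $\rho$ and is smooth in $(t,g)$.

The operators $\mathcal C_t$ are even in $t$, commute with left translations, and satisfy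
$$\mathcal C_0=1,\quad\mathcal C_s\mathcal C_t=\tfrac12(\mathcal C_{t+s}+\mathcal C_{t-s}),\quad\partial_t^2\mathcal C_tf=\Delta\mathcal C_tf=\mathcal C_t\Delta f.\tag{5.1}$$
Each assertion follows from uniqueness for $f\in C_c^\infty(G)$: $u(-t)$, left translates of $u$, and $\Delta u$ solve the wave equation with data $f$, the translate of $f$, and $\Delta f$. For fixed $t$, $s\mapsto\frac12(\mathcal C_{t+s}f+\mathcal C_{t-s}f)$ solves it with data $\mathcal C_tf$ and zero velocity. For $f\in C^\infty(G)$, evaluate at a point and replace $f$ by $\rho f$ with $\rho=1$ on a large ball.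

**Lemma 7.** Let $N_0=2m_0+1$. For $f\in C^\infty(G)$,
$$|\mathcal C_tf(e)|\le e^{C(1+|t|)}\max_{|\alpha|\le N_0}\ \sup_{\mathbb B(|t|+5)}|X^\alpha f|.$$

*Proof.* The energy identity controls $L^2$-norms, and Lemma 6(i) converts them into a value at $e$. Let $\rho=\rho_{|t|+3}$ and $u(s)=\mathcal C_s(\rho f)$. For $g\in U\subset\mathbb B(1)$, points within $|t|$ of $g$ have length less than $|t|+1$, so $u(t)=\mathcal C_tf$ on $U$.

The fields $X_i$ generate right translations, which preserve right Haar measure $d_rg$. So $X_i$ is skew-symmetric for $d_rg$, and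
$$\frac d{ds}\int\Bigl(|\partial_su|^2+\sum|X_iu|^2\Bigr)d_rg=2\,\mathrm{Re}\int\Bigl(\Delta u\,\overline{\partial_su}-\sum X_i^2u\,\overline{\partial_su}\Bigr)d_rg=0 .$$
At $s=0$ the energy is $\|\nabla(\rho f)\|^2=\sum_i\|X_i(\rho f)\|^2$. Hence $\|\partial_su\|\le\|\nabla(\rho f)\|$ for all $s$, and $\|u(t)\|_{L^2(d_rg)}\le\|\rho f\|+|t|\,\|\nabla(\rho f)\|$. The same applies to $\Delta^{m_0}u(s)=\mathcal C_s\Delta^{m_0}(\rho f)$. All functions on the right are supported in $\overline{\mathbb B(|t|+5)}$ and involve derivatives of $\rho f$ of order at most $2m_0+1=N_0$. By the Leibniz rule and Lemma 4 they are bounded by $C\max_{|\alpha|\le N_0}\sup_{\mathbb B(|t|+5)}|X^\alpha f|$, and by Lemma 3 the volume costs a factor $e^{C(1+|t|)}$. On $U$ the measures $dg$ and $d_rg$ are comparable; apply Lemma 6(i) to $u(t)$. $\square$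

**Transfer to $F$.** By Lemma 7, $f\mapsto\mathcal C_tf(e)$ is bounded with respect to the sup norms of $(X^\alpha f)_{|\alpha|\le N_0}$ on the compact set $\overline{\mathbb B(|t|+5)}$. By Hahn–Banach and Riesz there are finite Radon measures $m_{t,\alpha}$ with compact support such that $\mathcal C_tf(e)=\sum_{|\alpha|\le N_0}\int X^\alpha f\,dm_{t,\alpha}$. For $v\in F$ define
$$\mathcal C_tv=\sum_{|\alpha|\le N_0}\int\pi(g)\,d\pi(X^\alpha)v\,dm_{t,\alpha}(g)\in F .$$
The integrands are continuous into $F$ on compact sets. By Lemma 5, $\ell(\mathcal C_tv)=(\mathcal C_tf_{v,\ell})(e)$ for $\ell\in F'$, so $\mathcal C_tv$ does not depend on the choice of measures. Replacing $\ell$ by $\ell\circ\pi(g)$, and noting $f_{v,\ell\circ\pi(g)}=f_{v,\ell}(g\,\cdot)$, left invariance gives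
$$f_{\mathcal C_tv,\ell}=\mathcal C_tf_{v,\ell}.\tag{5.2}$$
Put $A=-d\pi(\Delta)$, continuous on $F$. *Example:* on $C_0(\mathbb R)$ we have $A=\xi^2$ and $\mathcal C_tu=\frac12(\pi(t)u+\pi(-t)u)=\cos(t\xi)u$.

**Lemma 8.**

* **(C1)** For each continuous seminorm $p$ on $F$ there are $C$ and a continuous seminorm $q$ on $F$ with $p(\mathcal C_tv)\le e^{C(1+|t|)}q(v)$.
* **(C2)** $\mathcal C_t=\mathcal C_{-t}$, $\mathcal C_0=1$, $\mathcal C_s\mathcal C_t=\frac12(\mathcal C_{t+s}+\mathcal C_{t-s})$, $A\mathcal C_t=\mathcal C_tA$.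
* **(C3)** $t\mapsto\mathcal C_tv$ is continuous into $F$, and $\mathcal C_tv-v=-\int_0^{|t|}(|t|-s)\,\mathcal C_sAv\,ds$.

*Proof.* We use $p(x)=\sup_{|\ell|\le p}|\ell(x)|$ (Hahn–Banach).

(C1) If $|\ell|\le p$, Lemma 7 bounds $|\ell(\mathcal C_tv)|$ by $e^{C(1+|t|)}\max_{|\alpha|\le N_0}\sup_{d(g)<|t|+5}p(\pi(g)d\pi(X^\alpha)v)$; then use (4.1).

(C2) By (5.2), $\ell(\mathcal C_s\mathcal C_tv)=(\mathcal C_s\mathcal C_tf_{v,\ell})(e)$, so the first three identities follow from (5.1). Also $\ell(d\pi(\Delta)\mathcal C_tv)=(\Delta\mathcal C_tf_{v,\ell})(e)=(\mathcal C_t\Delta f_{v,\ell})(e)=\ell(\mathcal C_td\pi(\Delta)v)$.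

(C3) The function $t\mapsto\ell(\mathcal C_tv)$ is smooth and even with second derivative $(\mathcal C_t\Delta f_{v,\ell})(e)=-\ell(\mathcal C_tAv)$. So the formula holds after applying $\ell$, by Taylor's formula. The first derivative $-\int_0^t\ell(\mathcal C_sAv)ds$ is bounded locally uniformly in $t$, uniformly in $|\ell|\le p$, by (C1). Hence $p(\mathcal C_tv-\mathcal C_{t'}v)\le C|t-t'|$ locally, which gives continuity; then the $F$-valued integral exists and the formula holds in $F$. $\square$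

**Functional calculus.** For $\nu\in M_e$ put $\mathcal C(\nu)v=\int\mathcal C_tv\,d\nu(t)$; it converges in $F$ by (C1). It is here that *all* exponential moments of $\nu$ are needed, because $C$ in (C1) depends on $p$. The operator $\mathcal C(\nu)$ is continuous on $F$, commutes with $A$, and $\mathcal C(\delta_0)=1$. By (C2) and evenness of $\nu$,
$$\mathcal C(\nu)\mathcal C(\nu')v=\iint\tfrac12(\mathcal C_{t+s}+\mathcal C_{t-s})v\,d\nu(s)d\nu'(t)=\iint\mathcal C_{t+s}v\,d\nu(s)d\nu'(t)=\mathcal C(\nu*\nu')v .$$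
In particular all $\mathcal C(\nu)$ commute. *Example:* on $C_0(\mathbb R)$, $\mathcal C(\nu)$ is multiplication by $\hat\nu(\xi)$.

**Lemma 9.** If $\nu,\nu_1\in M_e$ and $\hat\nu_1(z)=z^2\hat\nu(z)$, then $\mathcal C(\nu_1)=A\,\mathcal C(\nu)$.

*Proof.* Since $\int d\nu_1=\hat\nu_1(0)=0$, (C3) and Fubini give
$$\mathcal C(\nu_1)v=\int(\mathcal C_tv-v)\,d\nu_1(t)=\int_{\mathbb R}\mathcal C_sAv\;n(s)\,ds,\qquad n(s)=-\tfrac12\int_{|t|>|s|}(|t|-|s|)\,d\nu_1(t).$$
Here $n\,ds\in M_e$ and Fubini is justified because $\int\int_0^{|t|}(|t|-s)e^{cs}ds\,d|\nu_1|(t)<\infty$ for all $c$. The same computation with $\cos(zt)-1=-z^2\int_0^{|t|}(|t|-s)\cos(zs)\,ds$ gives $\hat\nu_1=z^2\hat n$. So $\hat n=\hat\nu$, hence $\nu=n\,ds$, and $\mathcal C(\nu_1)v=\mathcal C(\nu)Av=A\,\mathcal C(\nu)v$. $\square$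

## 6. Proof of Theorem 1

We may assume $B\ne\emptyset$. If $B=\emptyset$, work with $\{0\}$ instead and take $B'=\emptyset$ at the end.

**Step 1: the sequence $a_j$.** This fixes how slowly the multiplier decays, according to $B$. Let $p_1\le p_2\le\cdots$ be a fundamental system of seminorms of $F$ and
$$M_n=1+\max_{k\le n}\sup_{v\in B}p_k(A^nv)\qquad(n\ge1),$$
finite because $B$ is bounded and $A^n$ is continuous. Define $a_j$ from $M_n$ and $R$ as in Section 3, so that (3.3) holds, and take $Q_N,\varphi_N,\varphi=\varphi_0$ from Lemma 2.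

**Step 2: the division operator $S$ on $B$.** This constructs the operator version of $1/Q_0=\prod_jW(\cdot/a_j)$. Let $\kappa_j$ be the image of $\kappa$ under $t\mapsto t/a_j$, so $\hat\kappa_j(z)=\hat\kappa(z/a_j)$ and
$$W(z/a_j)=1+a_j^{-2}z^2\hat\kappa_j(z).$$
Put, with $\kappa_J$ the convolution of the $\kappa_j$, $j\in J$, and $\kappa_\emptyset=\delta_0$,
$$S_N=\prod_{j\le N}\bigl(1+a_j^{-2}A\,\mathcal C(\kappa_j)\bigr)=\sum_{J\subset\{1,\dots,N\}}\Bigl(\prod_{j\in J}a_j^{-2}\Bigr)\mathcal C(\kappa_J)A^{|J|}.$$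
Let $p$ be a continuous seminorm on $F$. Take $C,q$ from (C1), $L=\int e^{C|t|}d|\kappa|$, and $k$ with $q\le\mathrm{const}\cdot p_k$. Since $a_j\ge1$, $\int e^{C|t|}d|\kappa_j|\le L$, so $\int e^{C|t|}d|\kappa_J|\le L^{|J|}$ and
$$p(\mathcal C(\kappa_J)x)\le C'L^{|J|}p_k(x).$$
By (3.3), the sum over all finite $J\subset\mathbb N$ of $\sup_{v\in B}p(J\text{-th term applied to }v)$ is at most
$$C'\Bigl[\sup_Bp_k(v)+\sum_{1\le n<k}\frac{(2L)^n}{n^nM_n}\sup_Bp_k(A^nv)+\sum_{n\ge\max(k,1)}\frac{(2L)^n}{n^n}\Bigr]<\infty ,$$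
because $p_k(A^nv)\le M_n$ on $B$ as soon as $n\ge k$. By the Weierstrass test and completeness of $F$, $S_Nv$ converges to a limit $Sv$ uniformly on $B$ for every seminorm. So $S|_B$ is continuous (a uniform limit of continuous maps) and $B':=S(B)$ is bounded. Note $S0=0$ if $0\in B$.

**Step 3: $\mathcal C(\varphi)S_N=\mathcal C(\varphi_N)$.** This says that $\mathcal C(\varphi)$ undoes $S_N$ up to an error that will vanish. We have
$$Q_{N+1}=Q_N\,W(\cdot/a_{N+1})=Q_N+a_{N+1}^{-2}z^2Q_N\hat\kappa_{N+1}.$$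
Lemma 9 with $\nu=\varphi_N\,dt*\kappa_{N+1}$ and $\nu_1=a_{N+1}^2(\varphi_{N+1}-\varphi_N)dt$ gives $\mathcal C(\varphi_{N+1})=\mathcal C(\varphi_N)(1+a_{N+1}^{-2}A\,\mathcal C(\kappa_{N+1}))$, where $\mathcal C(\varphi_N)$ means $\mathcal C(\varphi_N\,dt)$. Iterating, and since everything commutes,
$$\mathcal C(\varphi)S_N=S_N\mathcal C(\varphi)=\mathcal C(\varphi_N).\tag{6.1}$$

**Step 4: $\mathcal C(\varphi_N)v\to v$ for every $v\in F$.** Positivity of $\varphi_N$ enters here. By (C1) and (C3), $p(\mathcal C_tv-v)\le t^2e^{C(1+|t|)}q(Av)$. Since $\varphi_N\ge0$ and $\int\varphi_N=1$,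
$$p(\mathcal C(\varphi_N)v-v)\le e^Cq(Av)\int t^2e^{C|t|}\varphi_N\,dt\le2e^Cq(Av)\int t^2\cosh(Ct)\varphi_N\,dt=-2e^Cq(Av)\,Q_N''(iC).$$
The last equality comes from $Q_N(z)=\int\cos(zt)\varphi_N(t)\,dt$. As $Q_N\to1$ locally uniformly, $Q_N''(iC)\to0$.

**Step 5: factorization by $\mathcal C(\varphi)$.** Let $N\to\infty$ in $\mathcal C(\varphi)S_Nv=\mathcal C(\varphi_N)v$, $v\in B$. Continuity of $\mathcal C(\varphi)$ gives $\mathcal C(\varphi)Sv=v$. Hence $\mathcal C(\varphi)(B')=B$, and $\mathcal C(\varphi):B'\to B$ and $S:B\to B'$ are mutually inverse continuous maps, so homeomorphisms. If $\mathcal C(\varphi)v=0$ for some $v\in F$, then $\mathcal C(\varphi_N)v=S_N\mathcal C(\varphi)v=0$ for all $N$, so $v=0$ by Step 4: $\mathcal C(\varphi)$ is injective on $F$.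

**Step 6: the function $\chi$ and its decay.** We show that the distribution $f\mapsto\int\varphi(t)\,\mathcal C_tf(e)\,dt$ is a smooth density satisfying (1.1). For $f\in C_c^\infty(G)$ put $\eta(f)=\int\varphi(t)\,\mathcal C_tf(e)\,dt$. By Lemma 7 and (3.1) this is a distribution. By (5.1),
$$\partial_t^{2i}\mathcal C_tf(e)=\mathcal C_t\Delta^if(e),\qquad\partial_t^{2i+1}\mathcal C_tf(e)=\int_0^t\mathcal C_s\Delta^{i+1}f(e)\,ds,$$
and these grow at most exponentially in $t$. So integration by parts has no boundary terms and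
$$\eta(\Delta^mf)=\int\varphi^{(2m)}(t)\,\mathcal C_tf(e)\,dt .$$
For $g\in G$ and $f\in C_c^\infty(U)$ let $\theta_g(f)=\eta(f(g^{-1}\,\cdot))$. The function $f(g^{-1}\,\cdot)$ is supported in $gU\subset\{x:d(x)\ge d(g)-1\}$. By finite propagation speed only $|t|\ge d(g)-1$ contributes. Since $\Delta$ and $X^\alpha$ are left invariant, Lemma 7 gives for every $m\ge0$
$$|\theta_g(\Delta^mf)|\le\varepsilon_m(d(g))\max_{|\alpha|\le N_0}\|X^\alpha f\|_\infty,\qquad\varepsilon_m(r)=\int_{|t|\ge r-1}|\varphi^{(2m)}(t)|\,e^{C(1+|t|)}dt .$$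
Write $\Lambda(t)=t\log(1+t)$ for $t\ge0$. Since $a_1\ge R+1$ and $\Lambda(t)$ dominates every multiple of $1+t$ for large $t$, (3.1) bounds the integrand by $C_m'e^{-(R+\frac12)\Lambda(|t|)}$. For $r\ge1$,
$$\varepsilon_m(r)\le2C_m'e^{-(R+\frac14)\Lambda(r-1)}\int_0^\infty e^{-\frac14\Lambda(t)}dt .$$
Moreover $\Lambda(r)-\Lambda(r-1)\le\sup_{[r-1,r]}\Lambda'\le\log(1+r)+1$, so $(R+\frac14)\Lambda(r-1)\ge R\Lambda(r)-C$. For $r<1$ there is nothing to do, as $\varepsilon_m$ is bounded. Altogether
$$\varepsilon_m(r)\le C_m''e^{-Rr\log(1+r)} .$$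
Apply Lemma 6(ii) with $N=N_0$, each $D\in U(\mathfrak g)$, and $a=\max(\varepsilon_0,\varepsilon_m)(d(g))$ with $m=m(D)$. On $U'$ we get $\theta_g=\psi_g\,dk$ with $\psi_g\in C^{\mathrm{ord}D}$ and $|D\psi_g(e)|\le C_De^{-Rd(g)\log(1+d(g))}$; since $D$ is arbitrary, $\psi_g$ is smooth. If $\eta=\chi\,dk$ near $g$, left invariance of $dk$ gives $\theta_g(f)=\int\chi(k)f(g^{-1}k)\,dk=\int\chi(gk)f(k)\,dk$. So the local densities of $\eta$ are $\chi(gk)=\psi_g(k)$, $k\in U'$; they agree on overlaps and define $\chi\in C^\infty(G)$ with $\eta=\chi\,dk$. Finally $D\chi(g)=D\psi_g(e)$ by left invariance of $D$, which proves (1.1). Since $R\,d\log(1+d)\ge n\,d-C_n$ for every $n$, $\chi\in\mathcal K(G)$.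

**Step 7: $\Pi(\chi)=\mathcal C(\varphi)$ on $F$.** This identifies the functional-calculus operator with a smoothing operator. Let $v\in F$, $\ell\in F'$, $f=f_{v,\ell}$. By definition of $\chi$,
$$\int\chi\rho_rf\,dg=\int\varphi(t)\,\mathcal C_t(\rho_rf)(e)\,dt .$$
Let $r\to\infty$. On the left, $|f(g)|\le Ce^{Cd(g)}$ by (4.1), so by (1.1) and Lemma 3 dominated convergence applies, and the limit is $\int\chi f\,dg=\ell(\Pi(\chi)v)$; the same bounds make $\int\chi(g)\pi(g)v\,dg$ converge in $F$. On the right, $\mathcal C_t(\rho_rf)(e)=\mathcal C_tf(e)$ once $r>|t|$. By Lemma 7, Lemma 4, the identity $X^\beta f=f_{d\pi(X^\beta)v,\ell}$ and (4.1), $|\mathcal C_t(\rho_rf)(e)|\le C'e^{C'|t|}$ uniformly in $r$. So the right side tends to $\int\varphi(t)\,\ell(\mathcal C_tv)\,dt=\ell(\mathcal C(\varphi)v)$. As $\ell$ is arbitrary, $\Pi(\chi)v=\mathcal C(\varphi)v$.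

With Step 5, $B=\Pi(\chi)(B')$, $\Pi(\chi)$ is injective on $E^\infty$, and $\Pi(\chi):B'\to B$ is a homeomorphism with inverse $S|_B$. If $B$ is compact, so is $B'=S(B)$. If $B$ is a null sequence together with $0$, then by continuity of $S|_B$ and $S0=0$ so is $B'$.

**Step 8: countable families.** Let $(\pi_i,E_i,B_i)_{i\in\mathbb N}$ be given; we may assume $B_i\ne\emptyset$, replacing empty ones by $\{0\}$ and taking $B_i'=\emptyset$ for these at the end. The product representation on $E=\prod E_i$ is a continuous Fréchet representation, of exponential type because each continuous seminorm involves finitely many factors, and $E^\infty=\prod E_i^\infty$. The set $B=\prod B_i$ is bounded. Apply Steps 1–7 to it. The operators $A$, $\mathcal C_t$, $\mathcal C(\nu)$, $\Pi(\chi)$ act componentwise, since the coordinate projections are continuous and intertwine the representations. So $S$ acts componentwise, $S=(S^{(i)})$, and $B'=\prod B_i'$ with $B_i'=S^{(i)}(B_i)$ bounded and $B_i=\Pi_i(\chi)(B_i')$.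 Injectivity of $\Pi_i(\chi)$ on $E_i^\infty$ follows by putting $0$ in the other coordinates. The inverse $S^{(i)}$ of $\Pi_i(\chi):B_i'\to B_i$ is continuous, as one sees by fixing the other coordinates in $B$. $\blacksquare$

## 7. Proof of Theorem 2

Section 2 showed that on $\mathcal O(\mathbb C)\times C_0(\mathbb R)$ the multiplier is zero-free and not too small on $\mathbb R$. We now see that this limits how fast $\chi$ can decay.

**Step 1: the representation and the vector.** Let $\lambda:G\to\mathbb R$ be a continuous surjective homomorphism. It is smooth, and $d\lambda$ is a nonzero left-invariant form, so $|\lambda(g)|\le c\,d(g)$ with some $c>0$. Let $E=\mathcal O(\mathbb C)\times C_0(\mathbb R)$ and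
$$\pi(g)(f,u)=\bigl(e^{iz\lambda(g)}f(z),\ e^{i\xi\lambda(g)}u(\xi)\bigr).$$
This is a continuous Fréchet representation. The seminorms $\sup_{|z|\le n}|f|+\sup|u|$ grow at most by the factor $e^{nc\,d(g)}$, so it is of exponential type. Let $v=(1,u_0)$ with $u_0(\xi)=e^{-\log^2(2+|\xi|)}$. All $\xi^ju_0$ lie in $C_0(\mathbb R)$, so, as in Section 1 and composing with $\lambda$, $v\in E^\infty$.

**Step 2: consequences of a factorization.** Suppose $v=\Pi(\chi)(f,u)$ with $\chi$ continuous and $|\chi|\le C_Re^{-Rd\log(1+d)}$ for all $R>0$. Put $\hat\chi(z)=\int\chi(g)e^{iz\lambda(g)}dg$, an entire function. Then $\hat\chi f=1$ on $\mathbb C$ and $\hat\chi u=u_0$ on $\mathbb R$. By the first identity $\hat\chi$ is zero-free, so $\hat\chi=e^{-H}$ with $H$ entire. By the second, $|\hat\chi(\xi)|\ge\|u\|_\infty^{-1}u_0(\xi)$. Since $\chi\in L^1$, $\hat\chi$ is bounded on $\mathbb R$. So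
$$-C\le\mathrm{Re}\,H(\xi)\le C+\log^2(2+|\xi|),\qquad\xi\in\mathbb R.\tag{7.1}$$

**Step 3: $H$ has exponential type $0$.** The decay of $\chi$ bounds $\hat\chi$, hence $-\mathrm{Re}\,H$, from above. With $c_1$ from Lemma 3 and $s=c|z|+c_1$,
$$|\hat\chi(z)|\le C_R\int e^{-c_1d}e^{sd-Rd\log(1+d)}dg\le C_R'\exp\Bigl(\sup_{x\ge0}\bigl(sx-Rx\log(1+x)\bigr)\Bigr)\le C_R'\exp(s\,e^{s/R}).$$
Indeed, the expression in the supremum is $\le0$ when $\log(1+x)\ge s/R$, and otherwise $x<e^{s/R}$ and it is at most $sx$. As $R$ is arbitrary, for every $\epsilon>0$ we get $-\mathrm{Re}\,H(z)\le C_\epsilon e^{\epsilon|z|}$. By Borel–Carathéodory, $\max_{|z|\le r}|H|\le2\max_{|z|=2r}(-\mathrm{Re}\,H)+3|H(0)|$, so $H(z)=O(e^{\epsilon|z|})$ for every $\epsilon>0$.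

**Step 4: $\mathrm{Re}\,H$ is constant on $\mathbb R$.** Let $\tilde H(z)=\frac12\bigl(H(z)+\overline{H(\bar z)}\bigr)$, entire of exponential type $0$ and equal to $\mathrm{Re}\,H$ on $\mathbb R$. By (7.1), $(\tilde H(z)-\tilde H(0))/z$ is entire, of exponential type $0$, and bounded on $\mathbb R$. Hence it is bounded on $\mathbb C$ (Boas, *Entire Functions*, Thm 6.2.4), and constant by Liouville. So $\tilde H(z)=\tilde H(0)+az$ with $a$ real. The lower bound in (7.1) excludes $a\ne0$, since $a\xi\to-\infty$ along one of the two half-lines.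

**Step 5: contradiction.** Thus $|\hat\chi|=e^{-\mathrm{Re}\,H}$ is a nonzero constant on $\mathbb R$. But $\lambda$ is a submersion, so preimages of null sets are null and $\lambda_*(\chi\,dg)$ is a finite absolutely continuous measure on $\mathbb R$. By the Riemann–Lebesgue lemma, $\hat\chi(\xi)\to0$ as $|\xi|\to\infty$, a contradiction. $\blacksquare$
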